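
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{$\Lambda^{as}(q)$-sets that are not $\Lambda(q)$-sets}


\begin{abstract}
Let $2<q<\infty$. A set $\Lambda$ of characters of a compact abelian group is a $\Lambda(q)$-set if $\|f\|_q\le C\|f\|_2$ for all trigonometric polynomials $f$ with spectrum in $\Lambda$, and a $\Lambda^{as}(q)$-set if $\|f\|_q\le C\,[\![f]\!]$, where $[\![f]\!]$ is the expected supremum norm of the Gaussian randomization of $f$. We show that on every infinite compact abelian group the second notion is strictly weaker than the first. The example is a union of random subsets of disjoint blocks; in a block of size $n$ it is about $\log n$ times denser than a $\Lambda(q)$-set can be. We also show that this density is the largest possible, up to a constant, for $\Lambda^{as}(q)$-sets.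
\end{abstract}

\section{The question and the results}

Let $G$ be an infinite compact abelian group with normalized Haar measure $m$, and let $\Gamma$ be its discrete dual group. We write both groups additively; thus $0$ is the neutral element of either group, $(\gamma+\gamma')(t)=\gamma(t)\gamma'(t)$, and $k\gamma$ is the $k$-th power of the character $\gamma$. The main example is the circle $G=\mathbb T$ with $\Gamma=\mathbb Z$. Let $\mathcal P$ be the space of finite sums $f=\sum_{\gamma\in\Gamma}\hat f(\gamma)\gamma$ and, for $\Lambda\subset\Gamma$, let $\mathcal P_\Lambda$ be the subspace of those $f$ whose spectrum $\{\gamma:\hat f(\gamma)\ne0\}$ lies in $\Lambda$. The norm of $L^q(G,m)$ is $\|\cdot\|_q$.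

Let $(g_\gamma)_{\gamma\in\Gamma}$ be independent standard real Gaussian variables. The \emph{Gaussian norm} of $f\in\mathcal P$ is
\[
[\![f]\!]=\mathbb E\Big\|\sum_{\gamma\in\Gamma}g_\gamma\hat f(\gamma)\gamma\Big\|_\infty .
\]
(With standard complex Gaussians $(g_\gamma+ig'_\gamma)/\sqrt2$ instead, the norm changes by a factor of at most $\sqrt2$ either way: use the triangle inequality for the upper bound, and average over $g'$ and apply Jensen's inequality for the lower one. So this choice does not affect any of the theorems below.)

\begin{definition}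
Let $2<q<\infty$. A set $\Lambda\subset\Gamma$ is a \emph{$\Lambda(q)$-set} if there is $C$ with $\|f\|_q\le C\|f\|_2$ for all $f\in\mathcal P_\Lambda$; the least such $C$ is the \emph{$\Lambda(q)$-constant} of $\Lambda$. It is a \emph{$\Lambda^{as}(q)$-set} if there is $C$ with $\|f\|_q\le C\,[\![f]\!]$ for all $f\in\mathcal P_\Lambda$.
\end{definition}

The Gaussian norm dominates the $L^2$-norm:
\begin{equation}\label{eq:L2}
\|f\|_2\le\sqrt\pi\,[\![f]\!]\qquad(f\in\mathcal P).
\end{equation}
Indeed, let $X=\sum g_\gamma\hat f(\gamma)\gamma$. Then $\mathbb E|X(0)|^2=\|f\|_2^2$, so the real or the imaginary part of $X(0)$ is a centered Gaussian variable of variance at least $\frac12\|f\|_2^2$. Its mean absolute value is $\sqrt{2/\pi}$ times its standard deviation, so $[\![f]\!]\ge\mathbb E|X(0)|\ge\pi^{-1/2}\|f\|_2$. Hence every $\Lambda(q)$-set is a $\Lambda^{as}(q)$-set. The question posed by Lef\`evre, Li, Queff\'elec and Rodriguez-Piazza \cite{LLQR} is whether the two notions are actually different.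

\medskip
To see what is at stake, compare $[\![f]\!]$ with $\|f\|_2$ in two extreme cases. If $f$ has at most $N$ terms, then $[\![f]\!]\le\sum\mathbb E|g_\gamma||\hat f(\gamma)|\le\sqrt{2N/\pi}\,\|f\|_2$. So for a bounded number of terms the two norms are equivalent, and the $\Lambda^{as}(q)$ condition is as strong as the $\Lambda(q)$ condition, up to constants. On the other hand, for a sum $f$ of $N$ distinct characters we shall see (after Lemma~\ref{lem:flat}) that $[\![f]\!]\ge c\sqrt{\log N}\,\|f\|_2$. So on polynomials whose coefficients are well spread the $\Lambda^{as}(q)$ condition is weaker, by at least the square root of a logarithm.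

How this affects the size of $\Lambda$ can be tested on sets with much additive structure. Call a finite $S\subset\Gamma$ a \emph{test set of size $n$} if it is a coset of a subgroup of order $n$, or an arithmetic progression $\{a+jb:0\le j<n\}$ with $n$ distinct terms. Testing the two definitions on $f=\sum_{\gamma\in\Lambda\cap S}\gamma$ will give $|\Lambda\cap S|\le Cn^{2/q}$ for $\Lambda(q)$-sets and $|\Lambda\cap S|\le Cn^{2/q}\log n$ for $\Lambda^{as}(q)$-sets. The two notions are separated if the additional factor $\log n$ can really occur. It does.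

\begin{theorem}\label{thm:main}
Let $G$ be an infinite compact abelian group and $2<q<\infty$. There are a $\Lambda^{as}(q)$-set $\Lambda\subset\Gamma$, test sets $\tilde S_k$ of sizes $n_k\to\infty$, and $c,c'>0$ such that for all $k$
\[
|\Lambda\cap\tilde S_k|\ge c\,n_k^{2/q}\log n_k ,
\]
and the $\Lambda(q)$-constant of $\Lambda\cap\tilde S_k$ is at least $c'\sqrt{\log n_k}$. In particular, $\Lambda$ is not a $\Lambda(q)$-set.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $G$ be an infinite compact abelian group, $2<q<\infty$, and let $\Lambda\subset\Gamma$ be a $\Lambda^{as}(q)$-set. There is $C$ such that for every test set $S$ of size $n\ge2$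
\[
|\Lambda\cap S|\le C\,n^{2/q}\log n
\qquad\text{and}\qquad
\|f\|_q\le C\sqrt{\log n}\,\|f\|_2\quad(f\in\mathcal P_{\Lambda\cap S}).
\]
\end{theorem}

Thus the size $n^{2/q}\log n$ and the growth $\sqrt{\log n}$ in Theorem~\ref{thm:main} are optimal for $\Lambda^{as}(q)$-sets, up to constants.

\medskip
\noindent\textbf{Plan.} Section~\ref{sec:room} proves Theorem~\ref{thm:sharp}, which tells us which density to aim for. Section~\ref{sec:gauss} bounds $[\![f]\!]$ from below. Section~\ref{sec:model} explains the proof of Theorem~\ref{thm:main} on one block of integers with $q=4$. The general proof occupies Sections~\ref{sec:blocks}--\ref{sec:glue}. For $q=4$ it uses Fernique's theorem, the Littlewood--Paley inequality and Burkholder's square function inequality; for other $q$ we also use Bourgain's theorem on random $\Lambda(q)$-sets.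

Throughout, $c,C$ (possibly with indices) are positive constants that do not depend on the polynomial or on the block considered, and $\log$ is the natural logarithm.

\section{How much room the Gaussian norm leaves}\label{sec:room}

For a finite subgroup $H\subset\Gamma$ let $H^\perp=\{t\in G:h(t)=1\text{ for all }h\in H\}$. The quotient $G/H^\perp$ is dual to $H$, so it has $|H|$ elements and $m(H^\perp)=1/|H|$. We also recall that, for centered real Gaussian variables $Z_1,\dots,Z_M$ of variance at most $\tau^2$,
\begin{equation}\label{eq:max}
\mathbb E\max_{i\le M}|Z_i|\le\tau\sqrt{2\log(2M)} .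
\end{equation}
Indeed, for $\tau>0$ and $\lambda>0$, Jensen's inequality gives $\mathbb E\max|Z_i|\le\frac1\lambda\log\sum_i\mathbb E(e^{\lambda Z_i}+e^{-\lambda Z_i})\le\frac1\lambda\big(\log(2M)+\frac12\lambda^2\tau^2\big)$; take $\lambda=\tau^{-1}\sqrt{2\log(2M)}$.

\begin{lemma}\label{lem:test}
Let $S$ be a test set of size $n$.
\begin{enumerate}
\item[(i)] If $A\subset S$, $|A|=N$ and $D=\sum_{\gamma\in A}\gamma$, then $\|D\|_q\ge\frac N2(2\pi n)^{-1/q}$. Hence, if $N\ge1$, the $\Lambda(q)$-constant of $A$ is at least $\frac12\sqrt N\,(2\pi n)^{-1/q}$.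
\item[(ii)] If $n\ge2$, then $[\![f]\!]\le C\sqrt{\log n}\,\|f\|_2$ for all $f\in\mathcal P_S$, where $C$ is absolute.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $S=a+H$ with $|H|=n$, then $|D|=N$ on $H^\perp$, a set of measure $1/n$. Let $S=\{a+jb:0\le j<n\}$. Multiplying $D$ by the unimodular function $\overline a$ does not change $|D|$, so we may take $a=0$. If $|\arg b(t)|\le1/n$, then each term $b(t)^j$ with $0\le j<n$ has argument of modulus less than $1$. So $|D(t)|\ge\mathrm{Re}\,D(t)\ge N\cos1\ge N/2$. It remains to see that $U=\{t:|\arg b(t)|\le1/n\}$ has measure at least $1/(2\pi n)$. A character of infinite order maps $G$ onto an infinite closed subgroup of $\mathbb T$, that is, onto $\mathbb T$, and carries $m$ to Haar measure; so if $b$ has infinite order, $m(U)=1/(\pi n)$. If $b$ has finite order $d$, it takes each $d$-th root of unity as value on a set of measure $1/d$, and $d\ge n$ as the terms of $S$ are distinct. With $x=d/(2\pi n)$ we get $m(U)=\frac1d(2\lfloor x\rfloor+1)\ge\frac xd=\frac1{2\pi n}$. The last assertion follows, as $\|D\|_2=\sqrt N$.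

(ii) Let $X=\sum g_\gamma\hat f(\gamma)\gamma$. If $S=a+H$, then $|X|$ is constant on the cosets of $H^\perp$, so $\|X\|_\infty$ is the maximum of $n$ values $|X(t)|$. The real and imaginary parts of $X(t)$ are centered Gaussian variables of variance at most $\|f\|_2^2$. By \eqref{eq:max}, applied to the real parts and to the imaginary parts, $[\![f]\!]\le2\|f\|_2\sqrt{2\log(2n)}\le4\sqrt{\log n}\,\|f\|_2$, since $2n\le n^2$.

If $S=\{a+jb\}_{0\le j<n}$, then $|X(t)|=|P(b(t))|$ with $P(z)=\sum_{j<n}g_jc_jz^j$, where $g_j,c_j$ are the Gaussian variable and the coefficient attached to $a+jb$. Every $z\in\mathbb T$ is within arc distance $\pi/(8n)$ of some $8n$-th root of unity. By Bernstein's inequality the derivative of $P$ along $\mathbb T$ is at most $n\|P\|_{L^\infty(\mathbb T)}$ in modulus. Hence $\|P\|_{L^\infty(\mathbb T)}\le\max_{z^{8n}=1}|P(z)|+\frac\pi8\|P\|_{L^\infty(\mathbb T)}$, and therefore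
\[
\|X\|_\infty\le\|P\|_{L^\infty(\mathbb T)}\le(1-\pi/8)^{-1}\max_{z^{8n}=1}|P(z)| .
\]
For each of these $8n$ points the real and imaginary parts of $P(z)$ have variance at most $\|f\|_2^2$. So \eqref{eq:max} gives $[\![f]\!]\le2(1-\pi/8)^{-1}\|f\|_2\sqrt{2\log(16n)}$, and $\log(16n)\le5\log n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\|f\|_q\le C_0[\![f]\!]$ on $\mathcal P_\Lambda$. By Lemma~\ref{lem:test}(ii), $\|f\|_q\le C_0C\sqrt{\log n}\,\|f\|_2$ for $f\in\mathcal P_{\Lambda\cap S}$, which is the second inequality. Apply it to $D=\sum_{\gamma\in\Lambda\cap S}\gamma$ and use Lemma~\ref{lem:test}(i). With $N=|\Lambda\cap S|$ we get $\frac N2(2\pi n)^{-1/q}\le C_0C\sqrt{N\log n}$, and hence $N\le C'n^{2/q}\log n$.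
\end{proof}

The same argument with $\|f\|_q\le C_0\|f\|_2$ in place of the second inequality shows that a $\Lambda(q)$-set has at most $Cn^{2/q}$ points in a test set of size $n$.

\section{Flat polynomials have large Gaussian norm}\label{sec:gauss}

Our lower bound for $[\![f]\!]$ comes from the following theorem; see \cite{Fernique}, \cite{MarcusPisier} and \cite[\S13.1]{LedouxTalagrand}.

\begin{theorem}[Fernique]\label{thm:fernique}
There is an absolute constant $K$ such that, for every real centered stationary Gaussian process $(Y_t)_{t\in G_1}$ with continuous paths on a compact metrizable abelian group $G_1$,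
\[
\int_0^\infty\sqrt{\log N(\delta)}\,d\delta\le K\,\mathbb E\sup_{t\in G_1}Y_t .
\]
Here $N(\delta)$ is the least number of open balls of radius $\delta$ covering $G_1$, for the pseudo-distance $d(s,t)=(\mathbb E|Y_s-Y_t|^2)^{1/2}$.
\end{theorem}

For $f\in\mathcal P$ put
\[
d_f(s,t)=\Big(\sum_\gamma|\hat f(\gamma)|^2|\gamma(s)-\gamma(t)|^2\Big)^{1/2},
\]
and let $N_f(\delta)$ be the least number of open $d_f$-balls of radius $\delta$ covering $G$.

\begin{lemma}\label{lem:entropy}
For every $f\in\mathcal P$ one has $\displaystyle\int_0^\infty\sqrt{\log N_f(\delta)}\,d\delta\le2K\,[\![f]\!]$.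
\end{lemma}

\begin{proof}
Let $(g'_\gamma)$ be an independent copy of $(g_\gamma)$, let $\zeta_\gamma=g_\gamma+ig'_\gamma$ and $Y_t=\mathrm{Re}\sum\zeta_\gamma\hat f(\gamma)\gamma(t)$. The complex variables make $Y$ stationary: for complex numbers $\mathrm{Re}\,u\,\mathrm{Re}\,v=\frac12\mathrm{Re}(u\bar v+uv)$, while $\mathbb E\zeta_\gamma^2=0$ and $\mathbb E|\zeta_\gamma|^2=2$, so
\[
\mathbb E\,Y_sY_t=\mathrm{Re}\sum_\gamma|\hat f(\gamma)|^2\gamma(s)\overline{\gamma(t)} .
\]
As $|\gamma(s)-\gamma(t)|^2=2-2\,\mathrm{Re}\,\gamma(s)\overline{\gamma(t)}$, the distance of $Y$ is $d_f$. The contributions of $(g_\gamma)$ and $(g'_\gamma)$ to $Y$ are each bounded by a supremum norm with expectation $[\![f]\!]$, so $\mathbb E\sup Y\le2[\![f]\!]$.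

If $G$ is metrizable, Theorem~\ref{thm:fernique} applies with $G_1=G$. If not, let $\Gamma_0$ be the subgroup of $\Gamma$ generated by the (finite) spectrum of $f$, and let $\Gamma_0^\perp\subset G$ be its annihilator. The process $Y$ factors through $G_1=G/\Gamma_0^\perp$. This quotient is metrizable, because its dual $\Gamma_0$ is countable. Covering numbers and suprema are the same on $G$ and on the quotient, so the conclusion holds in all cases.
\end{proof}

\begin{lemma}\label{lem:flat}
Let $f=h+b$ with $h,b\in\mathcal P$ having disjoint spectra, $h\ne0$, and let $\tau>0$ be such that $|\hat h(\gamma)|^2\le\tau\|h\|_2^2$ for all $\gamma$. Then $N_f(\delta)\ge1/(4\tau)$ for $0<\delta\le\|h\|_2$.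
\end{lemma}

\begin{proof}
Put $\sigma=\|h\|_2$ and $\varphi(t)=\mathrm{Re}\sum|\hat h(\gamma)|^2\gamma(t)$. Since the spectra are disjoint, $d_f\ge d_h$, and therefore
\[
d_f(t,0)^2\ge\sum|\hat h(\gamma)|^2|\gamma(t)-1|^2=2\sigma^2-2\varphi(t) .
\]
So $d_f(t,0)<\sigma$ implies $\varphi(t)>\sigma^2/2$. On the other hand
$\|\varphi\|_2^2\le\sum|\hat h(\gamma)|^4\le\tau\sigma^2\cdot\sigma^2$. By Chebyshev's inequality the open $d_f$-ball of radius $\sigma$ about $0$ has measure at most $4\tau$. Since $d_f$ and $m$ are translation invariant, every open ball of radius $\delta\le\sigma$ has measure at most $4\tau$, and at least $1/(4\tau)$ such balls are needed to cover $G$.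
\end{proof}

For example, let $f$ be a sum of $N\ge16$ distinct characters. Take $h=f$ and $\tau=1/N$. Then $N_f(\delta)\ge N/4\ge\sqrt N$ for $0<\delta\le\sqrt N=\|f\|_2$, and Lemma~\ref{lem:entropy} gives $2K[\![f]\!]\ge\|f\|_2\sqrt{\tfrac12\log N}$. For $N<16$ the bound $[\![f]\!]\ge c\sqrt{\log N}\,\|f\|_2$ follows from \eqref{eq:L2}.

An important feature of Lemma~\ref{lem:flat} is that the part $b$ can be arbitrary: adding terms with new frequencies to a polynomial cannot decrease its covering numbers. So one entropy integral can detect the flat parts of $f$ in many blocks at once.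

\section{One block of integers, $q=4$}\label{sec:model}

We now show the mechanism in the smallest case: $G=\mathbb T$, $q=4$, and a single block $S=[n,2n)\cap\mathbb Z$. Let $\varepsilon=1/64$.

\medskip
\noindent\textbf{What the block must satisfy.} Suppose that $\Lambda\subset S$ has the three properties
\begin{enumerate}
\item[(a)] $|\Lambda|\ge c_2\sqrt n\log n$;
\item[(b)] $\|f\|_4\le C_2\sqrt{\log n}\,\|f\|_2$ for all $f\in\mathcal P_\Lambda$;
\item[(c)] $\|f\|_4\le C_1\|f\|_2$ for all $f\in\mathcal P_\Lambda$ with at most $n^\varepsilon$ nonzero coefficients,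
\end{enumerate}
with constants independent of $n$. By (a) and Lemma~\ref{lem:test}(i) the $\Lambda(4)$-constant of $\Lambda$ is at least $c\sqrt{\log n}$. We claim that nevertheless $\|f\|_4\le C[\![f]\!]$ on $\mathcal P_\Lambda$, with $C$ independent of $n$, provided $n^{\varepsilon/4}\ge4$. Write $f=b+h$, where $b$ collects the terms with $|\hat f(\gamma)|>n^{-\varepsilon/2}\|f\|_2$. There are at most $n^\varepsilon$ of these, so (c) gives $\|b\|_4\le C_1\|f\|_2$. Let $\sigma=\|h\|_2$.
\begin{itemize}
\item If $\sigma\le n^{-\varepsilon/4}\|f\|_2$, then (b) gives $\|h\|_4\le C_2\sqrt{\log n}\;n^{-\varepsilon/4}\|f\|_2\le C\|f\|_2$.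
\item Otherwise $|\hat h(\gamma)|^2\le n^{-\varepsilon}\|f\|_2^2\le n^{-\varepsilon/2}\sigma^2$. By Lemma~\ref{lem:flat}, $N_f(\delta)\ge\frac14n^{\varepsilon/2}\ge n^{\varepsilon/4}$ for $0<\delta\le\sigma$, and Lemma~\ref{lem:entropy} gives $2K[\![f]\!]\ge\sigma\cdot\frac{\sqrt\varepsilon}2\sqrt{\log n}$. With (b), $\|h\|_4\le C_2\sqrt{\log n}\,\sigma\le4KC_2\varepsilon^{-1/2}[\![f]\!]$.
\end{itemize}
Together with \eqref{eq:L2} this proves the claim. The loss $\sqrt{\log n}$ in (b) is paid by the Gaussian norm when the coefficients are spread out, and (c) covers the polynomials for which the Gaussian norm pays nothing.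

\medskip
\noindent\textbf{Why a random set should have these properties.} Let $R\subset S$ contain each element independently with probability $p=n^{-1/2}\log n$. Then $|R|$ is, with high probability, close to $\sqrt n\log n$. An integer has on average at most $\frac12\log^2n$ representations as a sum of two distinct elements of $R$. This suggests $\|f\|_4^4\le C\log^2n\,\|f\|_2^4$, which is (b); the proof is in Section~\ref{sec:random}.

Property (c) is more delicate. If a set $A\subset S$ has no nontrivial solution of $a+a'=b+b'$ (we then say that $A$ is a $B_2$-set), each integer is a sum of two elements of $A$ in at most one way, up to order. Hence for $f=\sum_{a\in A}c_aa$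
\[
\|f\|_4^4=\|f^2\|_2^2=\sum_a|c_a|^4+4\sum_{\{a,a'\}}|c_a|^2|c_{a'}|^2\le2\|f\|_2^4 ,
\]
the last sum being over unordered pairs of distinct elements. If $A$ is a union of $k_0$ $B_2$-sets, it follows that $\|f\|_4\le2^{1/4}\sqrt{k_0}\,\|f\|_2$ on $\mathcal P_A$. The set $R$ itself is not such a union with $k_0$ bounded: a $B_2$-set of $N$ elements in $S$ has $N(N+1)/2$ distinct sums in $[2n,4n)$, so $N\le2\sqrt n$. Even in a small subset of $R$ a single element may be involved in many relations. Indeed, for a fixed $v\in S$ the expected number of solutions of $v+a=b+b'$ with $a,b,b'$ in $R$ is at least of order $n^2p^3=\sqrt n\log^3n$, so one must expect small subsets of $R$ that consist of an element $v$ and, say, a hundred such triples.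

What a small subset of $R$ cannot have, with high probability, is an ordering in which \emph{most} of its elements are determined by their predecessors. Here is the simplest instance. Let $v_1,\dots,v_M$ be distinct elements of $S$ such that each $v_i$ with $i\ge4$ satisfies $v_i=b+b'-a$ or $2v_i=b+b'$ with $a,b,b'\in\{v_1,\dots,v_{i-1}\}$. There are at most $n^3(2M^3)^{M-3}$ such sequences in $S$, and each lies in $R$ with probability $p^M$. So the expected number of them in $R$ is at most
\[
(np)^3(2M^3p)^{M-3}\le n^{3/2}\log^3n\cdot n^{-(M-3)/4}\qquad(M\le n^{1/16},\ n\text{ large}),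
\]
and the sum over $10\le M\le n^{1/16}$ tends to $0$: with high probability no ten points of $R$, and no larger small set, can be grown from three points. The same computation leaves room for a small proportion $\theta M$ of free points instead of three, because $n^\theta\cdot2M^3p$ is still smaller than a negative power of $n$ (for $\theta=\frac14$, say). So with high probability, for every small $A\subset R$, every subset $A'\subset A$ and every ordering of $A'$, a fixed proportion of $A'$ is not determined by the predecessors. The remaining step is to deduce that $A$ is a union of boundedly many $B_2$-sets. This is done by averaging over all orderings (Lemma~\ref{lem:color}).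

\medskip
In the general proof, $B_2$-sets are replaced by sets without short relations, adapted to an even exponent $2s\ge q$. Since $\Gamma$ is arbitrary we must choose suitable blocks and take care of torsion. Finally, infinitely many blocks are put together. We fix the parameters
\begin{equation}\label{eq:par}
s=\lceil q/2\rceil\ge2,\qquad\kappa=1-\tfrac2q,\qquad\theta=\tfrac\kappa2,\qquad\varepsilon=\frac{\kappa}{16s}.
\end{equation}
A set of about $n^{2/q}$ points in a block of size $n$ has density $n^{-\kappa}$. The hypothesis $q>2$ is used in the form $\kappa>0$: sparsity of the random set, measured by a power of $n$, is what makes the count above work. For $q=4$ we have $\kappa=\frac12$, $s=2$, $\theta=\frac14$ and $\varepsilon=\frac1{64}$.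

\section{Blocks in a discrete abelian group}\label{sec:blocks}

\begin{lemma}\label{lem:groups}
An infinite abelian group $\Gamma$ contains a subgroup of one of the following types:
{\rm(Z)} a group isomorphic to $\mathbb Z$;
{\rm(C)} the union of a strictly increasing sequence of finite cyclic groups;
{\rm(V)} an infinite vector space over some field $\mathbb F_p$.
\end{lemma}

\begin{proof}
If $\Gamma$ has an element of infinite order, (Z) holds. Let $\Gamma$ be a torsion group. If it has elements of order $p$ for infinitely many primes $p_1<p_2<\cdots$, choose one for each; the sums of the first $k$ of the groups $\mathbb Z/p_i$ they generate are direct and cyclic, and (C) holds. Otherwise $\Gamma$ is the direct sum of finitely many primary components, and some $p$-primary component $P$ is infinite. Write $P[p^j]=\{x\in P:p^jx=0\}$. If $P[p]$ is infinite, it is a vector space as in (V). If $P[p]$ is finite, then all $P[p^j]$ are finite: the map $x\mapsto px$ sends $P[p^{j+1}]$ into $P[p^j]$ with kernel $P[p]$, so $|P[p^{j+1}]|\le|P[p]||P[p^j]|$. As $P=\bigcup_jP[p^j]$ is infinite, there are elements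 of order $p^j$ for every $j$. Consider the tree with root $0$ whose vertices at level $j\ge1$ are the elements of order $p^j$, the parent of $x$ being $px$. It is infinite with finite levels, so by K\"onig's lemma it has an infinite branch: there are $x_j$ of order $p^j$ with $px_{j+1}=x_j$. The groups generated by the $x_j$ give (C).
\end{proof}

According to the type of the subgroup provided by Lemma~\ref{lem:groups} we choose \emph{blocks} $S_k$, $k\ge1$, and test sets $\tilde S_k\supset S_k$ of size $n_k$.
\begin{itemize}
\item In case (Z) let $\gamma_0$ generate the subgroup, let $n_k=2^{m_k}$ with $m_k$ strictly increasing, and put $S_k=\tilde S_k=\{j\gamma_0:n_k\le j<2n_k\}$.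
\item In cases (C) and (V) let $\{0\}=H_0\subsetneq H_1\subsetneq\cdots$ be finite groups taken from the sequence of cyclic groups, respectively finite subspaces. Put $n_k=|H_k|$, $\tilde S_k=H_k$ and $S_k=H_k\setminus H_{k-1}$.
\end{itemize}
The $n_k$ can be made to grow as fast as we like. The $S_k$ are pairwise disjoint. With $S=S_k$ and $n=n_k$, the following properties hold:
\begin{gather}
0\notin S,\qquad n/2\le|S|\le n,\qquad|S+S|\le2n;\label{eq:size}\\
\text{for }j\ge1\text{ and }w\ne0,\text{ the equation }jv=w\text{ has at most }j\text{ solutions }v\in S.\label{eq:div}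
\end{gather}
For \eqref{eq:size} note that $|H_{k-1}|\le\frac12|H_k|$, and that $S+S\subset H_k$ in cases (C) and (V). In \eqref{eq:div} there is at most one solution in case (Z). In case (C) the solutions lie in a coset of $\{v\in H_k:jv=0\}$, which has at most $j$ elements as $H_k$ is cyclic. In case (V) a solution can only exist if $p\nmid j$, because $w\ne0$, and then it is unique. In this last case the condition $w\neq0$ cannot be dropped: if $p\mid j$, then $jv=0$ for all $v$.

The blocks are chosen so that functions with spectra in different blocks are as good as martingale differences.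

\begin{lemma}\label{lem:square}
There is $B_q$ such that $\big\|\sum_kf_k\big\|_q\le B_q\big(\sum_k\|f_k\|_q^2\big)^{1/2}$ whenever $f_k\in\mathcal P_{S_k}$ and only finitely many $f_k$ are nonzero.
\end{lemma}

\begin{proof}
We first show that $\|\sum f_k\|_q\le B_q\|(\sum|f_k|^2)^{1/2}\|_q$. In case (Z), $f_k=F_k\circ\gamma_0$, where $F_k$ is a polynomial on $\mathbb T$ with spectrum in the dyadic interval $[n_k,2n_k)$. Since $\gamma_0$ has infinite order, it maps $G$ onto $\mathbb T$ and $m$ to Haar measure, so this is the Littlewood--Paley inequality on $\mathbb T$. In cases (C) and (V) let $\mathcal A_k$ be the finite algebra generated by the functions in $H_k$. Conditional expectation with respect to $\mathcal A_k$ is averaging over the cosets of $H_k^\perp$, that is, it keeps exactly the frequencies in $H_k$. So $f_k$ is $\mathcal A_k$-measurable with zero conditional expectation on $\mathcal A_{k-1}$, and the inequality is Burkholder's.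

Finally, $\|(\sum|f_k|^2)^{1/2}\|_q^2=\|\sum|f_k|^2\|_{q/2}\le\sum\|f_k\|_q^2$ by the triangle inequality in $L^{q/2}$.
\end{proof}

\section{Polynomials with few coefficients}\label{sec:few}

We look for a condition on a random subset $R$ of a block ensuring property (c) of Section~\ref{sec:model}. The role of $B_2$-sets is played by the following sets.

\begin{definition}
Let $E\subset\Gamma\setminus\{0\}$ be finite. A \emph{relation} in $E$ is an equality $\sum_{i\le l}k_ie_i=0$ with $l\ge1$, distinct $e_i\in E$ and $k_i\in\mathbb Z$ such that all $k_ie_i\ne0$ and $\sum|k_i|\le2s$. The set $E$ is \emph{good} if it has no relation.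
\end{definition}

Subsets of good sets are good. The condition $k_ie_i\ne0$ excludes equalities like $2e-2e'=0$ in a vector space over $\mathbb F_2$, which hold for all $e,e'$ and are harmless. For a set $E\subset[n,2n)$ of integers and $s=2$, comparing sizes shows that a relation must have the form $a+a'=b+b'$ with $\{a,a'\}\cap\{b,b'\}=\emptyset$. So good sets are then the $B_2$-sets.

\begin{lemma}\label{lem:good}
Let $b_s$ be the number of partitions of a set of $2s$ elements. If $E$ is good, then $\|g\|_{2s}\le b_s^{1/2s}\|g\|_2$ for all $g\in\mathcal P_E$.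
\end{lemma}

\begin{proof}
Let $c_e=\hat g(e)$. Expanding $g^s$ we get
\[
\|g\|_{2s}^{2s}=\|g^s\|_2^2\le\sum\prod_{i\le s}|c_{x_i}||c_{y_i}| ,
\]
the sum being over $x,y\in E^s$ with $\sum x_i=\sum y_i$. For such $(x,y)$ and $e\in E$ let $k_e=\#\{i:x_i=e\}-\#\{i:y_i=e\}$. Then $\sum_ek_ee=0$ and $\sum|k_e|\le2s$. The terms with $k_ee\ne0$, if there were any, would form a relation. Since $E$ is good, $k_ee=0$ for all $e$. A value $e$ occurring exactly once among the $2s$ entries of $(x,y)$ would have $k_e=\pm1$, hence $e=0$, which is impossible. So every value occurs at least twice.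

Group the $2s$ positions according to their value. We obtain a partition into parts $\beta$ with $|\beta|\ge2$. For a fixed partition, the sum over all assignments of values to its parts is at most $\prod_\beta\sum_e|c_e|^{|\beta|}\le\prod_\beta\|c\|_{\ell^2}^{|\beta|}=\|g\|_2^{2s}$. Summing over the partitions gives the result.
\end{proof}

\begin{definition}
A \emph{support} for $v\in\Gamma$ is a set $F=\{e_1,\dots,e_l\}\subset\Gamma\setminus\{v\}$ of $l$ distinct elements such that, for some integers $j\ge1$ and $k_i\neq0$,
\[
jv=\sum_{i\le l}k_ie_i,\qquad jv\ne0,\quad k_ie_i\ne0\ (i\le l),\quad j+\sum_{i\le l}|k_i|\le2s .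
\]
We say that $v$ is \emph{derived} from $D\subset\Gamma$ if $D$ contains a support for $v$.
\end{definition}

A support is nonempty, since $jv\ne0$, and has at most $r:=2s-1$ elements.

The next lemma turns ``in every order, many elements are not derived from their predecessors'' into a decomposition into good sets. If some element $v$ has few disjoint supports, then a small set $W_v$ meets all its supports, and giving $v$ a color different from those of $W_v$ destroys all relations involving $v$. As seen in Section~\ref{sec:model}, we cannot expect every element of $A$ to have few disjoint supports in $A$. But we shall show that every nonempty $A'\subset A$ has at least one element with few disjoint supports in $A'$, and remove such elements one at a time.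

\begin{lemma}\label{lem:color}
There is $k_0=k_0(s,\theta)$ with the following property. Let $A\subset\Gamma\setminus\{0\}$ be finite and suppose that
\begin{equation}\label{eq:hyp}
\begin{minipage}{0.8\textwidth}
for every nonempty $A'\subset A$ and every total order on $A'$, at least $\theta|A'|$ elements of $A'$ are not derived from the set of their predecessors.
\end{minipage}
\end{equation}
Then $A$ is a union of at most $k_0$ good sets.
\end{lemma}

\begin{proof}
Choose $\nu\ge1$ with $\int_0^1(1-x^r)^\nu\,dx<\theta$; this is possible since the integral tends to $0$ as $\nu\to\infty$. Let $\emptyset\ne A'\subset A$.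

\emph{Some $v\in A'$ does not have $\nu$ pairwise disjoint supports in $A'\setminus\{v\}$.} Suppose every $v\in A'$ has such supports $F_1,\dots,F_\nu$. Order $A'$ by independent uniform labels in $[0,1]$. Given that $v$ has label $x$, the events ``all elements of $F_i$ precede $v$'' ($i\le\nu$) are independent, because the $F_i$ are disjoint, and have probabilities $x^{|F_i|}\ge x^r$. If one of them occurs, $v$ is derived from its predecessors. So $v$ is not derived with probability at most $\int_0^1(1-x^r)^\nu\,dx<\theta$. The expected number of non-derived elements is then less than $\theta|A'|$, so some order violates \eqref{eq:hyp}.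

\emph{Enumeration.} For $v$ as just found, let $W_v$ be the union of a maximal family of pairwise disjoint supports of $v$ in $A'\setminus\{v\}$. Then $|W_v|\le r(\nu-1)$ and, by maximality, $W_v$ meets every support of $v$ contained in $A'\setminus\{v\}$. Starting with $A'=A$, remove such elements one at a time. This gives an enumeration $v_1,\dots,v_M$ of $A$ and sets $W_{v_i}\subset\{v_{i+1},\dots,v_M\}$ with at most $r(\nu-1)$ elements, such that $W_{v_i}$ meets every support of $v_i$ contained in $\{v_{i+1},\dots,v_M\}$.

\emph{Coloring.} Color $v_M,v_{M-1},\dots,v_1$ in this order with $k_0=r(\nu-1)+1$ colors so that $v_i$ gets a color different from all those of $W_{v_i}$. We claim that each color class is good. Suppose a class contains a relation, let $v_i$ be the element of smallest index in it, and let $k$ be its coefficient. Since $kv_i\ne0$, the relation contains other elements. Solving for $|k|v_i$ we see that these other elements form a support of $v_i$ in $\{v_{i+1},\dots,v_M\}$. So one of them is in $W_{v_i}$ and has a color different from that of $v_i$, a contradiction.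
\end{proof}

It remains to verify \eqref{eq:hyp} for all small subsets of a sparse random set, by the count of Section~\ref{sec:model}.

\begin{lemma}\label{lem:count}
Let $S=S_k$ and $n=n_k$, and let $R$ be a random subset of $S$ with $\mathbb P(B\subset R)\le p^{|B|}$ for all $B\subset S$, where $p\le n^{-3\kappa/4}$. With probability at least $1-o(1)$ as $n\to\infty$, where $o(1)$ depends only on $q$, every $A\subset R$ with $|A|\le n^\varepsilon$ satisfies \eqref{eq:hyp}, and consequently
\[
\|f\|_q\le C_1\|f\|_2\quad\text{for all }f\in\mathcal P_R\text{ with at most }n^\varepsilon\text{ nonzero coefficients},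
\]
where $C_1=b_s^{1/2s}\sqrt{k_0}$.
\end{lemma}

\begin{proof}
If \eqref{eq:hyp} fails for some $A\subset R$ with $|A|\le n^\varepsilon$, there are $1\le M\le n^\varepsilon$ and distinct $v_1,\dots,v_M\in R$ such that the set $I$ of indices $i$ for which $v_i$ is derived from $\{v_1,\dots,v_{i-1}\}$ has more than $(1-\theta)M$ elements. We count the sequences of this kind in $S$.
\begin{itemize}
\item There are at most $2^M$ choices of $I$.
\item For each of the fewer than $\theta M$ indices $i\notin I$ there are at most $n$ choices of $v_i$.
\item For $i\in I$ we have $jv_i=w\ne0$ with $1\le j\le2s$, where $w$ is a sum of $2s-1$ terms from $\{0\}\cup\{\pm v_l:l<i\}$. Given the predecessors, there are at most $2s$ choices of $j$, at most $(2M+1)^{2s-1}$ of $w$ and, by \eqref{eq:div}, at most $2s$ of $v_i$. Altogether this is at most $DM^{2s-1}$ choices, with $D=4s^23^{2s-1}$.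
\end{itemize}
A sequence lies in $R$ with probability at most $p^M$. Moreover $M^{2s-1}\le n^{(2s-1)\varepsilon}\le n^{\kappa/8}$ by \eqref{eq:par}. So the expected number of such sequences in $R$ is at most
\[
\sum_{M\ge1}2^M\,n^{\theta M}\,(Dn^{\kappa/8})^M\,n^{-3\kappa M/4}
=\sum_{M\ge1}\big(2D\,n^{\kappa/2+\kappa/8-3\kappa/4}\big)^M=\sum_{M\ge1}\big(2Dn^{-\kappa/8}\big)^M\longrightarrow0 .
\]
This proves the first assertion. For the second, let $f\in\mathcal P_R$ have at most $n^\varepsilon$ nonzero coefficients. By Lemma~\ref{lem:color}, applicable since $0\notin S$, the spectrum of $f$ is a union of at most $k_0$ good sets, which we may take disjoint because subsets of good sets are good. Write $f=\sum g_i$ accordingly. As $q\le2s$, Lemma~\ref{lem:good} gives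
\[
\|f\|_q\le\|f\|_{2s}\le b_s^{1/2s}\sum_i\|g_i\|_2\le b_s^{1/2s}\sqrt{k_0}\,\|f\|_2 .\qedhere
\]
\end{proof}

\section{Random sets in one block}\label{sec:random}

\begin{proposition}\label{prop:block}
There are positive constants $n_*,c_2,C_1,C_2$ depending only on $q$ such that, if $n=n_k\ge n_*$, the block $S=S_k$ contains a set $\Lambda_k$ with
\begin{enumerate}
\item[(a)] $|\Lambda_k|\ge c_2n^{2/q}\log n$;
\item[(b)] $\|f\|_q\le C_2\sqrt{\log n}\,\|f\|_2$ for all $f\in\mathcal P_{\Lambda_k}$;
\item[(c)] $\|f\|_q\le C_1\|f\|_2$ for all $f\in\mathcal P_{\Lambda_k}$ with at most $n^\varepsilon$ nonzero coefficients.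
\end{enumerate}
\end{proposition}

In both proofs below $o(1)$ refers to $n\to\infty$ and depends only on $q$. We show that a random set has the required properties with probability $1-o(1)$; for $n$ large this gives the existence of $\Lambda_k$. First let $q=4$, where (b) is a count of representations.

\begin{proof}[Proof for $q=4$]
Let $R$ contain each element of $S$ independently with probability $p=n^{-1/2}\log n$. For large $n$ we have $p\le1$ and $p\le n^{-3/8}=n^{-3\kappa/4}$. By Lemma~\ref{lem:count}, (c) holds for $R$ with probability $1-o(1)$. The size $|R|$ is binomial with mean $\bar\mu=p|S|\ge\frac12\sqrt n\log n$ and variance at most $\bar\mu$. By Chebyshev's inequality $|R|\ge\bar\mu/2\ge\frac14\sqrt n\log n$ with probability at least $1-4/\bar\mu=1-o(1)$. This is (a).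

For (b), let $X_w$ be the number of unordered pairs $\{a,a'\}\subset R$ with $a\ne a'$ and $a+a'=w$. For fixed $w$ the pairs $\{a,w-a\}$ in $S$ with $a\ne w-a$ are pairwise disjoint, and there are at most $n/2$ of them. So $X_w$ is a sum of independent Bernoulli variables with mean $\mu\le\frac n2p^2=\frac12\log^2n$. If $\mu=0$, then $X_w=0$. Otherwise Chernoff's bound $\mathbb P(X_w\ge t)\le(e\mu/t)^t$, valid for real $t>\mu$, with $t=4\log^2n$ gives
\[
\mathbb P(X_w\ge4\log^2n)\le(e/8)^{4\log^2n}\le2^{-4\log^2n} .
\]
By \eqref{eq:size} at most $2n$ values of $w$ are sums of two elements of $S$. Hence with probability $1-o(1)$ all $X_w$ are at most $4\log^2n$. In this case, for $f=\sum_{a\in R}c_aa$, use $|x+2y|^2\le2|x|^2+8|y|^2$ and the Cauchy--Schwarz inequality to obtain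
\begin{align*}
\|f\|_4^4=\|f^2\|_2^2&=\sum_w\Big|\sum_{2a=w}c_a^2+2\sum_{\{a,a'\}:\,a+a'=w}c_ac_{a'}\Big|^2\\
&\le2\sum_w\Big(\sum_{2a=w}|c_a|^2\Big)^2+8\sum_wX_w\sum_{\{a,a'\}:\,a+a'=w}|c_a|^2|c_{a'}|^2\\
&\le\big(2+4\max_wX_w\big)\|f\|_2^4\le(2+16\log^2n)\|f\|_2^4 ,
\end{align*}
where $\{a,a'\}$ runs over pairs of distinct elements. (In a group with elements of order $2$ the first inner sum may have many terms. This is harmless, as the sum over $w$ of the squares is at most $(\sum_a|c_a|^2)^2$.) This gives (b). For $n$ large the events for (a), (b), (c) occur together with positive probability, and we take $\Lambda_k=R$.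
\end{proof}

For general $q$ we have no such elementary proof of (b). The idea is to reach the required density with about $\log n$ random $\Lambda(q)$-sets of the critical size $n^{2/q}$, provided by the following form of Bourgain's theorem (\cite[Theorem~1]{Bourgain}; see also \cite{Talagrand}).

\begin{theorem}[Bourgain]\label{thm:bourgain}
Let $2<q<\infty$. There are $C_B,n_0,\eta>0$ depending only on $q$ such that, if $n\ge n_0$ and $\varphi_1,\dots,\varphi_n$ are mutually orthogonal functions bounded by $1$ on a probability space, a uniformly random $T\subset\{1,\dots,n\}$ with $|T|=\lfloor n^{2/q}\rfloor$ satisfies, with probability at least $\eta$,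
\[
\Big\|\sum_{i\in T}a_i\varphi_i\Big\|_q\le C_B\Big(\sum_{i\in T}|a_i|^2\Big)^{1/2}\quad\text{for all scalars }a_i .
\]
\end{theorem}

\begin{remark}
The theorem also follows from its version with independent selectors of mean $n^{2/q-1}$, in which the expectation of the best constant is at most some $C$. The constant is at most $4C$ with probability at least $\frac34$. The random set has at least $\lfloor n^{2/q}\rfloor$ elements with probability at least $\frac12$, since a median of a binomial variable is at least the integer part of its mean. So both events occur with probability at least $\frac14$. Given that the random set is large enough, a uniformly random subset of it of size $\lfloor n^{2/q}\rfloor$ has the law of $T$, and it inherits the inequality from the random set. So one can take $C_B=4C$ and $\eta=\frac14$.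
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:block} for general $q$]
Let $\rho=\lfloor|S|^{2/q}\rfloor$ and $J=\lceil\log n\rceil$, let $T_1,\dots,T_J$ be independent uniformly random subsets of $S$ with $\rho$ elements, and let $R=\bigcup_jT_j$.

\emph{Property (c).} For $B\subset S$ we have $\mathbb P(B\subset T_j)\le(\rho/|S|)^{|B|}$. If $B\subset R$, each element of $B$ can be assigned to some $T_j$ containing it. Summing over the $J^{|B|}$ assignments and using independence, $\mathbb P(B\subset R)\le(J\rho/|S|)^{|B|}$. Here $J\rho/|S|\le J|S|^{-\kappa}\le J(n/2)^{-\kappa}\le2Jn^{-\kappa}\le n^{-3\kappa/4}$ for $n$ large. By Lemma~\ref{lem:count}, with probability $1-o(1)$, (c) holds for $R$ and therefore for every subset of $R$.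

\emph{Property (a).} Call $T_j$ \emph{fine} if it satisfies the inequality of Theorem~\ref{thm:bourgain} for the $|S|$ characters in $S$. For $n$ large these are $J$ independent events, each with the same probability, at least $\eta$. The number of fine $T_j$ has variance at most $J/4$, so by Chebyshev's inequality it is at least $\eta J/2$ with probability at least $1-1/(\eta^2J)=1-o(1)$. Furthermore
\[
\mathbb E\sum_{i<j}|T_i\cap T_j|\le J^2\rho^2/|S|=J\rho\cdot(J\rho/|S|)=o(J\rho),
\]
so by Markov's inequality $\sum_{i<j}|T_i\cap T_j|\le\frac\eta4J\rho$ with probability $1-o(1)$. Let $\Lambda_k$ be the union of the fine $T_j$. When these events occur,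
\[
|\Lambda_k|\ge\sum_{j:\,T_j\text{ fine}}|T_j|-\sum_{i<j}|T_i\cap T_j|\ge\tfrac\eta2J\rho-\tfrac\eta4J\rho=\tfrac\eta4J\rho\ge\tfrac\eta{16}\,n^{2/q}\log n ,
\]
since $\rho\ge\frac12|S|^{2/q}\ge\frac12(n/2)^{2/q}\ge\frac14n^{2/q}$.

\emph{Property (b).} Let $f\in\mathcal P_{\Lambda_k}$. Assigning each element of $\Lambda_k$ to one fine $T_j$ containing it, we write $f=\sum f_j$ with $f_j\in\mathcal P_{T_j}$ having disjoint spectra. Then $\|f\|_q\le C_B\sum\|f_j\|_2\le C_B\sqrt J\,\|f\|_2$, and $J\le2\log n$ for $n\ge3$.
\end{proof}

\section{Gluing the blocks: proof of Theorem~\ref{thm:main}}\label{sec:glue}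

Choose the blocks of Section~\ref{sec:blocks} so that for all $k$
\begin{equation}\label{eq:growth}
n_k\ge n_*,\qquad n_k^{\varepsilon/4}\ge4,\qquad\log n_{k+1}\ge4\log n_k ,
\end{equation}
let $\Lambda_k\subset S_k$ be given by Proposition~\ref{prop:block}, and put $\Lambda=\bigcup_k\Lambda_k$. By (a), $|\Lambda\cap\tilde S_k|\ge|\Lambda_k|\ge c_2n_k^{2/q}\log n_k$. By Lemma~\ref{lem:test}(i), applied to $\Lambda\cap\tilde S_k\subset\tilde S_k$, the $\Lambda(q)$-constant of $\Lambda\cap\tilde S_k$ is at least
\[
\tfrac12(2\pi n_k)^{-1/q}\,|\Lambda\cap\tilde S_k|^{1/2}\ge c'\sqrt{\log n_k} .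
\]
This tends to infinity, so $\Lambda$ is not a $\Lambda(q)$-set.

It remains to show that $\Lambda$ is a $\Lambda^{as}(q)$-set. Let $f=\sum_kf_k\in\mathcal P_\Lambda$ with $f_k\in\mathcal P_{\Lambda_k}$. As in Section~\ref{sec:model}, write $f_k=b_k+h_k$, where $b_k$ collects the terms with $|\hat f(\gamma)|>n_k^{-\varepsilon/2}\|f_k\|_2$, and put $\sigma_k=\|h_k\|_2$. Two things are new. The norms $\|b_k\|_q$ cannot simply be added, because $\|f\|_2$ controls only $\sum\|b_k\|_2^2$. This is what Lemma~\ref{lem:square} is for. And the contributions of the $h_k$ must be bounded by \emph{one} Gaussian norm. For this we use the full entropy integral and the fast growth of $n_k$.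

\medskip
\noindent\emph{(i) Large coefficients.} Each $b_k$ has at most $n_k^\varepsilon$ terms. By Lemma~\ref{lem:square} and (c),
\[
\Big\|\sum_kb_k\Big\|_q\le B_q\Big(\sum_k\|b_k\|_q^2\Big)^{1/2}\le B_qC_1\Big(\sum_k\|b_k\|_2^2\Big)^{1/2}\le B_qC_1\|f\|_2 .
\]

\noindent\emph{(ii) Negligible small coefficients.} Let $\mathcal K=\{k:\sigma_k>n_k^{-\varepsilon/4}\|f_k\|_2\}$. By (b) and $\|f_k\|_2\le\|f\|_2$,
\[
\sum_{k\notin\mathcal K}\|h_k\|_q\le C_2\sum_k\sqrt{\log n_k}\;n_k^{-\varepsilon/4}\,\|f\|_2=C_3\|f\|_2 .
\]
The series converges: its terms are at most $C/\log n_k$, and $\log n_k\ge4^{k-1}\log n_1$ by \eqref{eq:growth}.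

\medskip
\noindent\emph{(iii) The flat parts.} Let $k\in\mathcal K$. Then $\sigma_k>0$ and
\[
|\hat h_k(\gamma)|^2\le n_k^{-\varepsilon}\|f_k\|_2^2\le n_k^{-\varepsilon/2}\sigma_k^2 .
\]
The spectra of $h_k$ and $f-h_k$ are disjoint, so Lemma~\ref{lem:flat} with $\tau=n_k^{-\varepsilon/2}$ gives $N_f(\delta)\ge\frac14n_k^{\varepsilon/2}\ge n_k^{\varepsilon/4}$ for $0<\delta\le\sigma_k$. Consequently, for every $\delta>0$,
\[
\sqrt{\log N_f(\delta)}\ge\frac{\sqrt\varepsilon}2\max_{k\in\mathcal K,\,\sigma_k\ge\delta}\sqrt{\log n_k}\ge\frac{\sqrt\varepsilon}4\sum_{k\in\mathcal K,\,\sigma_k\ge\delta}\sqrt{\log n_k} ,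
\]
an empty maximum or sum being $0$. The second inequality holds because $\sqrt{\log n_{k+1}}\ge2\sqrt{\log n_k}$ by \eqref{eq:growth}, so that a finite sum of numbers $\sqrt{\log n_k}$ with distinct $k$ is at most twice its largest term. Integrating over $\delta$ and using Lemma~\ref{lem:entropy},
\[
\frac{\sqrt\varepsilon}4\sum_{k\in\mathcal K}\sigma_k\sqrt{\log n_k}\le\int_0^\infty\sqrt{\log N_f(\delta)}\,d\delta\le2K\,[\![f]\!] .
\]
With (b) we conclude
\[
\sum_{k\in\mathcal K}\|h_k\|_q\le C_2\sum_{k\in\mathcal K}\sigma_k\sqrt{\log n_k}\le8KC_2\varepsilon^{-1/2}\,[\![f]\!] .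
\]

Adding (i), (ii), (iii) and using \eqref{eq:L2},
\[
\|f\|_q\le\big(\sqrt\pi\,(B_qC_1+C_3)+8KC_2\varepsilon^{-1/2}\big)[\![f]\!]
\]
for all $f\in\mathcal P_\Lambda$, with a constant independent of $f$. So $\Lambda$ is a $\Lambda^{as}(q)$-set that is not a $\Lambda(q)$-set, and Theorem~\ref{thm:main} is proved. \qed

\begin{thebibliography}{9}

\bibitem{Bourgain}
Bourgain, Acta Math. \textbf{162} (1989), Theorem~1.

\bibitem{Fernique}
Fernique, Saint-Flour 1974.

\bibitem{LedouxTalagrand}
Ledoux and Talagrand, \emph{Probability in Banach Spaces}, \S13.1.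

\bibitem{LLQR}
Pascal Lef\`evre, Daniel Li, Herv\'e Queff\'elec and Luis Rodriguez-Piazza, \emph{Thin sets of integers in Harmonic analysis and $p$-stable random Fourier series}, arXiv:0902.2625 (2009).

\bibitem{MarcusPisier}
Marcus and Pisier, \emph{Random Fourier Series with Applications to Harmonic Analysis}.

\bibitem{Talagrand}
Talagrand, Acta Math. \textbf{175} (1995).

\end{thebibliography}

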